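# Unimodality of the $q$-Fibonomial coefficients

## 1. The polynomial $[3]_q[5]_q[8]_q/[2]_q$

Let $F_1=F_2=1$, $F_k=F_{k-1}+F_{k-2}$, so that the sequence runs $1,1,2,3,5,8,13,21,34,55,89,144,\dots$, and for a positive integer $a$ put $[a]_q=1+q+\dots+q^{a-1}=\frac{1-q^a}{1-q}$. Take the product of the first six $[F_k]_q$ and divide it by the square of the product of the first three:
$$\frac{[1]_q[1]_q[2]_q[3]_q[5]_q[8]_q}{\bigl([1]_q[1]_q[2]_q\bigr)^2}=\frac{[3]_q[5]_q[8]_q}{[2]_q}.$$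
Here $[8]_q/[2]_q=1+q^2+q^4+q^6$, and $[3]_q[5]_q$ has coefficients $1,2,3,3,3,2,1$. Adding four copies of this list, each shifted by two, gives
$$1,\;2,\;4,\;5,\;7,\;7,\;8,\;7,\;7,\;5,\;4,\;2,\;1 .$$
The quotient is a polynomial, its coefficients read the same in both directions, and they go up and then down. The ascent has a flat spot ($7,7$), and the factor $[8]_q/[2]_q$, with coefficients $1,0,1,0,1,0,1$, does not go up and then down at all. Is the single hump an accident of this case?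

**Definition.** For $m,n\in\mathbb N$ the $q$-Fibonomial coefficient is
$$\binom{m+n}{n}_{F,q}:=\frac{[F_{m+n}]^!_q}{[F_m]^!_q\,[F_n]^!_q},\qquad [F_n]^!_q:=\prod_{k=1}^n[F_k]_q .$$

The example is $m=n=3$. It is known (Bergeron–Ceballos–Küstner) that these are polynomials with non-negative integer coefficients, and that $\binom{m+n}{n}_{F,q}=\sum_{k=0}^Nc_kq^k$ satisfies $c_k=c_{N-k}$. We check polynomiality and symmetry in Section 2; non-negativity is not used.

**Definition.** A polynomial $\sum_{k=0}^Nc_kq^k$ is unimodal if $c_0\le c_1\le\dots\le c_M\ge c_{M+1}\ge\dots\ge c_N$ for some $M$.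

The question, in the form of a conjecture that all these polynomials are unimodal, comes from Brendan B. Connelly, Ezekiel Ito, Thomas C. Martinez, Olha Shevchenko, Kacey Yang, "Unimodality of $q$-Fibonomial coefficients for small cases", arXiv:2605.12822 (2026). The answer is yes.

**Theorem 1.** For all $m,n\in\mathbb N$ the polynomial $\binom{m+n}{n}_{F,q}$ is unimodal.

**Theorem 2.** Let $m\ge n\ge1$ and $\binom{m+n}{n}_{F,q}=\sum_{k=0}^Nc_kq^k$. Then $c_0<c_1<\dots<c_{\lfloor N/2\rfloor}$ holds if and only if $(m,n)\in\{(1,1),(2,1),(2,2)\}$, or $n\ge4$ and $(m,n)\ne(4,4)$.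

A first thought is to factor. A product of symmetric unimodal polynomials with non-negative coefficients is again symmetric and unimodal (a classical fact), so one would like to split the quotient into such factors. The obvious splitting fails already above, because of the factor $[8]_q/[2]_q$. In that example a regrouping helps: $1+q^2+q^4+q^6=(1+q^2)(1+q^4)$, and $[3]_q(1+q^2)$ and $[5]_q(1+q^4)$ have coefficient lists $1,1,2,1,1$ and $1,1,1,1,2,1,1,1,1$, both unimodal. But that grouping was read off from the divisors of the particular numbers $2,3,5,8$ and gives no rule for general $m,n$. We work with differences of coefficients instead.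

## 2. Fibonacci numbers at roots of unity

The following facts are used; $F_k$ is extended to all $k\in\mathbb Z$ by the recursion, so $F_0=0$ and $F_{-i}=(-1)^{i+1}F_i$.

* (F1) $F_{p+q}=F_pF_{q+1}+F_{p-1}F_q$ for all $p,q\in\mathbb Z$, and $\sum_{i=1}^kF_i=F_{k+2}-1$.
* (F2) $F_{r-1}$ and $F_r$ are coprime.
* (F3) By Cassini's identity, $\frac{F_k}{F_{k+1}}-\frac{F_{k-1}}{F_k}=\pm\frac1{F_kF_{k+1}}$ with alternating signs and decreasing size. So the ratios $F_{k-1}/F_k$ oscillate with decreasing amplitude, and for $k_0\ge2$ their extrema over $k\ge k_0$ are attained at $k_0$ and $k_0+1$.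
* (F4) For every integer $d\ge2$ there is $r\ge3$ with $d\mid F_k\iff r\mid k$.

For (F4): modulo $d$ the sequence is purely periodic (the recursion runs backwards as well) and $F_0=0$, so $d$ divides some $F_k$ with $k>0$. Let $r$ be the least such $k$; since $F_1=F_2=1$, $r\ge3$. By (F1), $F_{k+r}\equiv F_{r-1}F_k \pmod d$, and $F_{r-1}$ is invertible mod $d$ by (F2). So $d\mid F_{k+r}\iff d\mid F_k$, and among $0,\dots,r-1$ only $k=0$ qualifies.

**Definition.** The number $r$ in (F4) is the rank of $d$. If $\zeta$ is a primitive $d$-th root of unity, $d\ge2$, we also call $r$ the rank of $\zeta$.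

For example $2,3,5$ have ranks $3,4,5$; both $4$ and $8$ have rank $6$, because $F_6=8$ and neither divides $1,1,2,3,5$; and $7$ has rank $8$.

Let $\zeta\neq1$ be a root of unity of rank $r$. Then $1-q^{F_k}$ ($k\ge1$) vanishes at $\zeta$ if and only if $r\mid k$; the zero is simple, and
$$1-q^{F_k}=1-(q/\zeta)^{F_k}\sim F_k\,(1-q/\zeta)\qquad(q\to\zeta,\ r\mid k).$$

This makes polynomiality visible. We have $\binom{m+n}n_{F,q}=\prod_{i=1}^n\frac{1-q^{F_{m+i}}}{1-q^{F_i}}$. At $q=1$ the zeros cancel. At $\zeta$ of rank $r$ the numerator has a zero of order $\lfloor\frac{m+n}r\rfloor-\lfloor\frac mr\rfloor\ge\lfloor\frac nr\rfloor$, the order of the zero of the denominator. So the quotient is a polynomial, with integer coefficients because the denominator has constant term $1$. The symmetry follows from $[a]_{1/q}=q^{-(a-1)}[a]_q$.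

The polynomial is symmetric in $m$ and $n$ and equals $1$ if $mn=0$. From now on $m\ge n\ge1$ and $m$ is fixed; $n$ varies. For a power series $R$ in $q$ we write $R(k)$ for the coefficient of $q^k$, with $R(k)=0$ for $k<0$.

## 3. Differences of coefficients, the cases $n\le3$, and the limit of direct induction

Put
$$D_n=\frac{\prod_{i=1}^n(1-q^{F_{m+i}})}{\prod_{i=2}^n(1-q^{F_i})}=(1-q)\binom{m+n}n_{F,q},$$
so $D_n(k)=c_k-c_{k-1}$. By (F1) the degree of the $q$-Fibonomial coefficient is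
$$N_n=\sum_{i=1}^n(F_{m+i}-F_i)=F_{m+n+2}-F_{m+2}-F_{n+2}+1,$$
and the symmetry $c_k=c_{N_n-k}$ reads $D_n(N_n+1-k)=-D_n(k)$. Consider the statement

$$U_n:\qquad D_n(k)\ge0\ \text{ for all } k\le\tfrac{N_n+1}2 .$$

If $U_n$ holds, the $c_k$ do not decrease up to the middle and, by antisymmetry of $D_n$, do not increase after it: the polynomial is unimodal. Conversely, if it is unimodal with peak $M$ and $D_n(k)<0$ for some $k\le\frac{N_n+1}2$, then $k>M$, so $N_n+1-k\ge k>M$ and $D_n(N_n+1-k)\le0$, contradicting $D_n(N_n+1-k)=-D_n(k)>0$. So $U_n$ is equivalent to unimodality.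

**The cases $n=1,2$.** $[F_{m+1}]_q$ has all coefficients $1$. The coefficients of $[F_{m+1}]_q[F_{m+2}]_q$ rise by one at each step up to index $F_{m+1}-1$, stay constant up to index $F_{m+2}-1$, then fall by one at each step. So $U_1$ and $U_2$ hold.

**The case $n=3$, $m\ge3$.** Let $a=F_{m+1}\ge3$, $b=F_{m+2}>a$, $c=F_{m+3}=a+b$. Then
$$D_3=\frac{(1-q^a)(1-q^b)(1-q^c)}{(1-q)(1-q^2)},\qquad N_3=2c-4,$$
and we need $D_3(k)\ge0$ for $k\le c-2$. Exactly one of three consecutive Fibonacci numbers is even.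

If $c$ is odd, one of $a,b$ is even, and $Q=\frac{(1-q^a)(1-q^b)}{(1-q)(1-q^2)}$ is a polynomial with non-negative coefficients (divide the even factor by $1-q^2$ and the other one by $1-q$) of degree $c-3$. As $D_3=(1-q^c)Q$, we get $D_3(k)=Q(k)\ge0$ for $k<c$.

If $c$ is even, $a$ and $b$ are odd. The coefficients of $\frac1{(1-q)(1-q^2)}$ are $\lfloor k/2\rfloor+1$. So the coefficients $\tau(k)$ of $\frac{1-q^a}{(1-q)(1-q^2)}$ are $\lfloor k/2\rfloor+1$ for $0\le k<a$, and for $k\ge a$ they are $\lfloor\frac k2\rfloor-\lfloor\frac{k-a}2\rfloor$, which is $\frac{a+1}2$ for $k$ even and $\frac{a-1}2$ for $k$ odd. For $k\le c-2$ we have $D_3(k)=\tau(k)-\tau(k-b)$. This is $\ge0$ for $k<b$. For $b\le k\le a+b-2$ we have $k-b\le a-2$, so $\tau(k-b)\le\lfloor\frac{a-2}2\rfloor+1=\frac{a-1}2\le\tau(k)$, the last step because $k\ge b>a$. So $U_3$ holds for $m\ge3$.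

**The case $m=n=4$.** Here $N_4=55-8-8+1=40$ and $D_4=\frac{(1-q^5)(1-q^8)(1-q^{13})(1-q^{21})}{(1-q)(1-q^2)(1-q^3)}$. Modulo $q^{21}$ the numerator is $(1-q^5-q^8+q^{13})(1-q^{13})\equiv1-q^5-q^8+q^{18}$. Let $P(k)$ be the coefficients of $\frac1{(1-q)(1-q^2)(1-q^3)}$; for $k=0,\dots,20$ they are
$$1,1,2,3,4,5,7,8,10,12,14,16,19,21,24,27,30,33,37,40,44 .$$
Hence $D_4(k)=P(k)-P(k-5)-P(k-8)+P(k-18)$ takes for $k=0,\dots,20$ the values
$$1,1,2,3,4,4,6,6,6,7,7,6,7,6,5,5,4,2,3,1,0 .$$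
This is $U_4$ for $m=4$, with a zero at the last index $k=20=N_4/2$.

**Direct induction and where it stops.** The natural plan is induction on $n$. Since $D_n=\frac{1-q^{F_{m+n}}}{1-q^{F_n}}D_{n-1}$,
$$D_n(k)=\sum_{j\ge0}D_{n-1}(k-jF_n)\qquad(k<F_{m+n}).$$
If $U_{n-1}$ is known, all terms are $\ge0$ as long as $k\le\frac{N_{n-1}+1}2$. But we must reach $\frac{N_n+1}2$, and $N_n-N_{n-1}=F_{m+n}-F_n$: the induction stops $\frac{F_{m+n}-F_n}2$ short of the middle. For $m=n=4$ it covers $k\le11$ and we need $k\le20$. Past that point the sum contains negative terms. With $m=4$ we have $D_3=(1-q^{13})Q$, where $Q$ has coefficients $1,1,2,2,3,2,3,2,2,1,1$, and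
$$D_4(20)=D_3(20)+D_3(17)+D_3(14)+D_3(11)+D_3(8)+D_3(5)+D_3(2)=-2-3-1+0+2+2+2=0 .$$
The signs of the terms tell us nothing here; some cancellation must be organized. The tool is a reflection that moves the large index $k$ back to a small one.

## 4. Reflecting a rational function with simple poles

**Lemma 1.** Let $R=\prod_{i=1}^p(1-q^{a_i})\big/\prod_{j=1}^t(1-q^{b_j})$ with positive integers $a_i,b_j$, let $\Delta=\sum a_i-\sum b_j$, and suppose all poles of $R$ are simple. Put $A_\zeta=\lim_{q\to\zeta}(1-q/\zeta)R(q)$ for each pole $\zeta$ and $R^\infty(k)=\sum_\zeta A_\zeta\zeta^{-k}$. Then for all $k\in\mathbb Z$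
$$R(k)-(-1)^{p-t}R(\Delta-k)=R^\infty(k).$$

*Proof.* All poles are at roots of unity, so $R=L+\sum_\zeta\frac{A_\zeta}{1-q/\zeta}$ with a polynomial $L=\sum_kL_kq^k$. Compare two expansions. At $0$, $\frac1{1-q/\zeta}=\sum_{k\ge0}\zeta^{-k}q^k$, so the coefficient of $q^k$ is $R(k)=L_k+[k\ge0]R^\infty(k)$, where $[\,\cdot\,]$ is $1$ if the condition holds and $0$ otherwise. At $\infty$, $\frac1{1-q/\zeta}=-\sum_{k\le-1}\zeta^{-k}q^k$, so the coefficient of $q^k$ is $L_k-[k\le-1]R^\infty(k)$. On the other hand $R(q)=(-1)^{p-t}q^\Delta R(1/q)$, because $1-q^a=-q^a(1-q^{-a})$; so the coefficient of $q^k$ at $\infty$ is $(-1)^{p-t}R(\Delta-k)$. Subtract the second expansion from the first. $\square$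

Example: $R=\frac1{1-q^2}$ has $p-t=-1$, $\Delta=-2$, $R^\infty(k)=\frac{1+(-1)^k}2$, and the lemma says $R(k)+R(-2-k)=[k\text{ even}]$. This is right: for $k\ge0$ only the first term contributes, for $k\le-2$ only the second, and for $k=-1$ neither.

## 5. The series $H_n$, $V_n$, $Y_n$

Define
$$H_n=\frac{\prod_{i=1}^{n-1}(1-q^{F_{m+i}})}{\prod_{i=2}^n(1-q^{F_i})},\qquad V_n=\frac{\prod_{i=1}^{n-2}(1-q^{F_{m+i}})}{\prod_{i=3}^n(1-q^{F_i})},\qquad Y_n=\frac{\prod_{i=1}^{n-3}(1-q^{F_{m+i}})}{\prod_{i=3}^n(1-q^{F_i})}$$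
($n\ge2$ for $H_n$, $n\ge3$ for $V_n,Y_n$). The series $H_n$ sits between $D_{n-1}$ and $D_n$; $V_n$ is essentially the difference series of $H_n$; and $Y_n$ sits between $V_{n-1}$ and $V_n$. Canceling factors (and $F_1=F_2=1$), one reads off
$$D_n=(1-q^{F_{m+n}})H_n,\qquad (1-q^{F_n})H_n=D_{n-1},\tag{1}$$
$$(1-q)H_n=(1-q^{F_{m+n-1}})V_n\quad(n\ge3),\tag{2}$$
$$V_n=(1-q^{F_{m+n-2}})Y_n\quad(n\ge3),\qquad (1-q^{F_n})Y_n=V_{n-1}\quad(n\ge4),\tag{3}$$
$$(1-q^{F_{n-1}})Y_n=V_{n-2}\,\frac{1-q^{F_{m+n-3}}}{1-q^{F_n}}\quad(n\ge5).\tag{4}$$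
The degree of $V_n$ as a rational function is
$$\delta_n=\sum_{i=1}^{n-2}F_{m+i}-\sum_{i=3}^nF_i=F_{m+n}-F_{m+2}-F_{n+2}+3,\qquad C_n:=\delta_n/2 .\tag{5}$$
We shall also need the statement
$$Z_n:\qquad V_n(l)\ge0\ \text{ for all integers } l\le C_n .$$

For $m\ge3$ we have
$$C_{n-1}<F_{m+n-2}\ (n\ge4),\qquad C_{n-2}<F_{m+n-3}\ (n\ge5).\tag{6}$$
Indeed $2C_{n-1}=F_{m+n-1}-F_{m+2}-F_{n+1}+3$, where $F_{m+n-1}\le2F_{m+n-2}$ and $F_{m+2}+F_{n+1}\ge5+5>3$. The second bound is the first with $n-1$ in place of $n$.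

Consequently, for $m\ge3$, $n\ge4$ and $l\le C_{n-1}$, the factor $1-q^{F_{m+n-2}}$ in (3) is not felt, and
$$V_n(l)=Y_n(l)=\sum_{j\ge0}V_{n-1}(l-jF_n),\tag{7}$$
which is $\ge0$ if $Z_{n-1}$ holds.

**The statements $Z_3$ and $Z_4$ ($m\ge3$).** $V_3=\frac{1-q^{F_{m+1}}}{1-q^2}$ and $C_3=\frac{F_{m+1}-2}2<F_{m+1}$, so $V_3(l)\in\{0,1\}$ for $l\le C_3$: this is $Z_3$. Let $\sigma(l)$ be the coefficients of $\frac1{(1-q^2)(1-q^3)}$, the number of pairs $(x,y)$ of non-negative integers with $2x+3y=l$. Since $C_4=\frac{F_{m+3}-5}2<F_{m+2}$, for $l\le C_4$ we have $V_4(l)=\sigma(l)-\sigma(l-F_{m+1})$. As $F_{m+1}\ge2$ has the form $2i+3j$ with $i,j\ge0$, the map $(x,y)\mapsto(x+i,y+j)$ injects the solutions for $l-F_{m+1}$ into those for $l$. So $V_4(l)\ge0$: this is $Z_4$.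

## 6. The poles of $H_n$ and $Y_n$, and the size of $H_n^\infty$ and $Y_n^\infty$

Lemma 1 will be applied to $H_n$ and to $Y_n$. We need to know that their poles are simple and how large the periodic parts are. Let $\zeta$ have rank $r$, and write $m=m'r+\alpha$, $n=n'r+\gamma$ with $0\le\alpha,\gamma<r$.

**Step 1: the poles of $H_n$.** We count zeros. At $q=1$ there are $n-1$ factors above and below, so no pole. At $\zeta$ the denominator indices $2,\dots,n$ contain $n'$ multiples of $r$ (as $r\ge3$), and the numerator indices $m+1,\dots,m+n-1$ contain $\lfloor\frac{m+n-1}r\rfloor-m'$. The pole order is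
$$n'+m'-\Bigl\lfloor\frac{m+n-1}r\Bigr\rfloor=-\Bigl\lfloor\frac{\alpha+\gamma-1}r\Bigr\rfloor,$$
which is $1$ if $\alpha=\gamma=0$, that is $r\mid m$ and $r\mid n$, and $\le0$ otherwise.

**Step 2: the poles of $Y_n$ ($n\ge3$).** The same count. At $q=1$ there are $n-3$ factors above and $n-2$ below: a simple pole, whose $A_1$ we call $\mu_n$. At $\zeta$ the order is $-\lfloor\frac{\alpha+\gamma-3}r\rfloor$, which is $1$ if $\alpha+\gamma\le2$ (recall $r\ge3$) and $\le0$ otherwise. If $\alpha+\gamma\le2$ then $\gamma\le2$, and $n\ge3$ forces $n'\ge1$, so $r\le n$.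

**Step 3: block products.** To evaluate $|A_\zeta|$ we must compare products of $|1-\zeta^{F_k}|$ over stretches of indices; the point is that full blocks between multiples of $r$ all give the same product. Let $u=F_{r-1}$, coprime to $F_r$. From (F1), $F_{k+r}=F_kF_{r-1}+F_{k+1}F_r\equiv uF_k$, so
$$F_{jr+i}\equiv u^jF_i\pmod{F_r}\quad(j\ge0,\ i\in\mathbb Z),\qquad F_{r-i}\equiv uF_{-i}=\pm uF_i\pmod{F_r}.$$
(Example: $r=4$, $F_r=3$, $u=2$: the block $F_5,F_6,F_7=5,8,13\equiv2,2,1$ is twice the block $1,1,2$ modulo $3$.) Since $\zeta$ has rank $r$, $\zeta^{F_r}=1$ and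
$$\pi(\zeta):=\prod_{i=1}^{r-1}|1-\zeta^{F_i}|\ne0 .$$
Using $|1-\zeta^{-x}|=|1-\zeta^x|$ we get $\pi(\zeta^u)=\prod_{i=1}^{r-1}|1-\zeta^{uF_i}|=\prod_{i=1}^{r-1}|1-\zeta^{F_{r-i}}|=\pi(\zeta)$. As $u$ is coprime to $F_r$, $\zeta^u$ has the same order and rank, so we may iterate:
$$\prod_{i=1}^{r-1}|1-\zeta^{F_{jr+i}}|=\pi(\zeta^{u^j})=\pi(\zeta)\qquad\text{for every } j\ge0 .$$

**Step 4: two sums over roots of unity.** These will sum the $|A_\zeta|$. For an integer $F\ge2$,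
$$\sum_{\zeta^F=1}|1-\zeta|=2\cot\frac\pi{2F},\qquad\sum_{\zeta^F=1,\,\zeta\ne1}\frac1{|1-\zeta|^2}=\frac{F^2-1}{12}.\tag{8}$$
For the first, $|1-e^{2\pi ij/F}|=2\sin\frac{\pi j}F$, and $\sum_{j=0}^{F-1}\sin\frac{\pi j}F=\operatorname{Im}\frac{1-e^{i\pi}}{1-e^{i\pi/F}}=\operatorname{Im}\frac{2}{1-e^{i\pi/F}}=\cot\frac\pi{2F}$, since $\frac1{1-e^{i\varphi}}=\frac12+\frac i2\cot\frac\varphi2$. For the second, the numbers $y=1-\zeta$, $\zeta\ne1$, are the roots of $\frac{1-(1-y)^F}y=F-\binom F2y+\binom F3y^2-\cdots$. So the numbers $w_\zeta=\frac1{1-\zeta}$ have first two elementary symmetric functions $e_1=\frac{F-1}2$ and $e_2=\frac{(F-1)(F-2)}6$. Since $\overline{w_\zeta}=\frac{-\zeta}{1-\zeta}=1-w_\zeta$,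
$$\sum|w_\zeta|^2=\sum(w_\zeta-w_\zeta^2)=e_1-e_1^2+2e_2=\frac{F-1}2-\frac{(F-1)^2}4+\frac{(F-1)(F-2)}3=\frac{F^2-1}{12}.$$

**Lemma 2.** $H_n^\infty$ is integer valued, vanishes identically if no $r\ge3$ divides $\gcd(m,n)$, and
$$|H_n^\infty(k)|\le\eta_n:=\sum_{r\mid\gcd(m,n),\ r\ge3}\frac{2\cot(\pi/2F_r)}{F_n}\prod_{i=1}^{n/r-1}\frac{F_{m+ir}}{F_{ir}},\qquad 2\cot\frac\pi{2F_r}\le\frac{4F_r}\pi .$$

*Proof.* By Lemma 1, $H_n^\infty(k)$ is a difference of integers. By Step 1 it is a sum over $\zeta$ of rank $r$ with $r\mid m$ and $r\mid n$. Fix such a $\zeta$. The numerator indices $m+1,\dots,m+n-1$ consist of $n'$ full blocks and the multiples $m+ir$, $1\le i<n'$. The denominator indices $2,\dots,n$ consist of $n'$ full blocks with the index $1$ removed, and the multiples $ir$, $1\le i\le n'$. By Step 3 the blocks cancel in absolute value, the missing index $1$ leaves a factor $|1-\zeta|$ in the numerator, and each multiple $k$ of $r$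 contributes $F_k$. So
$$|A_\zeta|=\frac{|1-\zeta|}{F_n}\prod_{i=1}^{n'-1}\frac{F_{m+ir}}{F_{ir}} .$$
Sum over all $\zeta$ with $\zeta^{F_r}=1$ using (8). The last inequality is $\cot x\le1/x$ on $(0,\pi/2)$. $\square$

Example: $m=n=4$. Only $r=4$ occurs and $\eta_4=\frac{2\cot(\pi/6)}3<1.16$, so $|H_4^\infty|\le1$ by integrality. Here $\Delta=26-6=20$, so $H_4^\infty(k)=H_4(k)-H_4(20-k)$; since $H_4(k)=D_4(k)$ for $k<21$, the table in Section 3 gives $H_4^\infty(18)=3-2=1$, $H_4^\infty(19)=1-1=0$, $H_4^\infty(20)=0-1=-1$. The poles are the primitive cube roots of unity, so $H_4^\infty$ has period $3$, with these three values.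

**Lemma 3.** For $n\ge3$: $|Y_n^\infty(k)-\mu_n|\le\nu_n:=\sum_rT_r$, where
$$T_r=\frac{F_r^2-1}{3F_{n'r}}\prod_{i=1}^{n'-1}\frac{F_{(m'+i)r}}{F_{ir}},$$
the sum being over $3\le r\le n$ with $(m\bmod r)+(n\bmod r)\le2$.

*Proof.* The pole at $1$ contributes $\mu_n$ to $Y_n^\infty(k)$. By Step 2 the other poles are the $\zeta$ of rank $r$ with $r$ in the stated range. Fix one. We split both index ranges into multiples of $r$ and blocks.

The numerator indices are $m'r+\alpha+1,\dots,(m'+n')r+\alpha+\gamma-3$. The multiples of $r$ among them are $(m'+i)r$, $1\le i\le n'-1$. The non-multiples are the blocks $m',\dots,m'+n'-1$ (block $j$ being the indices $jr+1,\dots,jr+r-1$), without the $\alpha$ indices $m'r+i$, $1\le i\le\alpha$, at the beginning and without the $2-\alpha-\gamma$ indices $(m'+n')r-i$, $1\le i\le2-\alpha-\gamma$, at the end. (Even if $n'=1$ these removals do not overlap: together they are $2-\gamma\le r-1$ indices.) For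 the denominator indices $3,\dots,n$, the multiples are $ir$, $1\le i\le n'$, and the non-multiples are $n'$ blocks without the indices $1,2$, plus $n'r+i$, $1\le i\le\gamma$.

By Step 3 full blocks cancel. Removing indices $1,2$ from the denominator leaves $|1-\zeta|^2$ in the numerator. Since $F_{\pm1},F_{\pm2}\in\{1,-1\}$, each of the $2-\gamma$ factors removed from the numerator, and each of the $\gamma$ factors added to the denominator, has the form $|1-\zeta^{u^j}|$; these are $2$ factors in all, and all of them end up in the denominator. Thus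
$$|A_\zeta|=\frac1{F_{n'r}}\prod_{i=1}^{n'-1}\frac{F_{(m'+i)r}}{F_{ir}}\cdot\frac{|1-\zeta|^2}{|1-\zeta^v|\,|1-\zeta^w|}$$
with $v,w$ powers of $u$ that depend only on $r$ (for given $m,n$) and are coprime to $F_r$. Now sum over $\zeta$, enlarging the range to all $\zeta\ne1$ with $\zeta^{F_r}=1$. Use $|1-\zeta|^2\le4$, the Cauchy–Schwarz inequality, and the fact that $\zeta\mapsto\zeta^v$ and $\zeta\mapsto\zeta^w$ permute these roots: by (8) the sum of the last factor is at most $4\cdot\frac{F_r^2-1}{12}=\frac{F_r^2-1}3$. $\square$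

## 7. Two points symmetric about $\kappa$

Now the middle range of $D_n$ can be reached. Reflecting $H_n(k)$ turns $D_n(k)=H_n(k)-H_n(k-F_{m+n})$ into a difference of $H_n$ at two small indices that are symmetric about a fixed center $\kappa$, plus a periodic error. Steps of length $F_n$, along which $H_n$ does not decrease, bring the two points close together; what remains is a short sum of values of $V_n$.

Let $m\ge n\ge4$, $c=F_{m+n}$, $y=F_n$, and
$$\kappa=\frac{N_n+1}2-c=\frac{F_{m+n-1}-F_{m+2}-F_{n+2}+2}2,\qquad\kappa+\frac y2=C_{n-1}-\frac12 .\tag{9}$$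
(Use $F_{m+n+2}=2F_{m+n}+F_{m+n-1}$ for the first formula and (5) for the second.)

**Lemma 4.** Assume $U_{n-1}$. Let $k=\frac{N_n+1}2-s$ be an integer, $s>0$.

(i) If $s>(c+y)/2$, then $D_n(k)=\sum_{j\ge0}D_{n-1}(k-jy)$ with all terms $\ge0$.

(ii) If $0<s\le(c+y)/2$, write $s=jy+t$ with an integer $j\ge0$ and $-y/2<t\le y/2$. Then
$$D_n(k)\ge\sum_{l\in I}V_n(l)+H_n^\infty(k),$$
where $I=(\kappa-t,\kappa+t]\cap\mathbb Z$ if $t>0$ and $I=(\kappa-t-y,\kappa+t]\cap\mathbb Z$ if $t\le0$. In both cases $I\ne\emptyset$ and $I\subset(\kappa-y,\kappa+y/2]$.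

Consequently, if $V_n(l)\ge0$ for all integers $l\in(\kappa-y,\kappa+y/2]$ and always $\sum_IV_n\ge|H_n^\infty(k)|$, then $U_n$ holds.

We call $(\kappa-y,\kappa+y/2]$ the window.

*Proof.* **Step 1: the range in which $H_n$ climbs.** Put $T=\frac{N_{n-1}+1}2$. Since $N_n-N_{n-1}=c-y$, $T=\kappa+c-\frac{c-y}2=\kappa+\frac{c+y}2$. By (1) and $U_{n-1}$,
$$H_n(l)-H_n(l-y)=D_{n-1}(l)\ge0\quad\text{for } l\le T .$$
So $H_n$ does not decrease along a step of length $y$ whose target $l$ is $\le T$. Also by (1), $D_n(k)=H_n(k)-H_n(k-c)$, and $k-c=\kappa-s$.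

**Step 2: part (i), where direct induction suffices.** As $F_{m+2}+F_{n+2}>2$, (9) gives $\kappa<c/2<s$. So $k-c<0$ and $D_n(k)=H_n(k)=\sum_{j\ge0}D_{n-1}(k-jy)$. Moreover $k=\kappa+c-s<\kappa+\frac{c-y}2\le T$, so all terms are $\ge0$.

**Step 3: reflection, for part (ii).** For $H_n$ we have $p-t=0$ in Lemma 1 and $\Delta=N_n+1-c$. So $H_n(k)=H_n(N_n+1-c-k)+H_n^\infty(k)$, and $N_n+1-c-k=\kappa+s\le T$. Hence
$$D_n(k)=H_n(\kappa+s)-H_n(\kappa-s)+H_n^\infty(k).$$
Here $\kappa\pm s$ are integers, so $\kappa\pm t$ are integers too. Note that $j\ge0$ is automatic from $s>0$, and that $t\le0$ forces $j\ge1$.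

**Step 4: moving the two points together.** If $t>0$, take $j$ steps down from $\kappa+s$ to $\kappa+t$ and $j$ steps up from $\kappa-s$ to $\kappa-t$; all targets of the underlying upward steps are $\le T$. So $H_n(\kappa+s)\ge H_n(\kappa+t)$ and $H_n(\kappa-s)\le H_n(\kappa-t)$. The distance of the new points is $2t$, a positive integer.

If $t\le0$, then again $H_n(\kappa+s)\ge H_n(\kappa+t)$ by $j$ steps. Moving the lower point up by $j$ steps as well would overtake, so stop one step earlier: $H_n(\kappa-s)=H_n(\kappa-t-jy)\le H_n(\kappa-t-y)$ by $j-1$ steps. The distance of the new points is $\kappa+t-(\kappa-t-y)=y+2t$, a positive integer.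

**Step 5: the remaining difference is a sum of $V_n$.** By (2), $H_n(l)-H_n(l-1)=V_n(l)$ for $l<F_{m+n-1}$, and $I$ lies in that range because $\kappa+\frac y2<C_{n-1}<F_{m+n-2}$ by (9) and (6). Telescoping gives the inequality in (ii). The inclusion $I\subset(\kappa-y,\kappa+y/2]$ is clear from $-y/2<t\le y/2$.

For the last assertion, (i) and (ii) give $D_n(k)\ge0$ for $s>0$, and for $s=0$ antisymmetry gives $D_n(k)=0$. $\square$

Example: for $m=n=4$, $k=20$ we have $\kappa=-\frac12$, $s=t=\frac12$, $I=\{0\}$, and Lemma 4 says $D_4(20)\ge V_4(0)+H_4^\infty(20)=1-1=0$. The true value is $0$: the periodic error is real, and here it eats up everything.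

## 8. The cases $n=4$ and $n=5$

**The case $n=4$, $m\ge4$.** By (9), $\kappa=\frac{F_{m+1}-6}2$, and $y=3$. On the window $l\le C_3<F_{m+1}$, so $V_4(l)=\sigma(l)\ge0$. If $4\nmid m$, then $H_4^\infty=0$ by Lemma 2, and Lemma 4 together with $U_3$ gives $U_4$. If $4\mid m$, then $|H_4^\infty|\le\frac{2\cot(\pi/6)}3<2$, hence $|H_4^\infty|\le1$ by integrality. For $m\ge8$ we have $\kappa\ge14$, so every $l$ in the window satisfies $l>11$, that is $l\ge12$. The values $\sigma(0),\dots,\sigma(5)=1,0,1,1,1,1$ and $\sigma(l+6)=\sigma(l)+1$ (for $l\ge0$) show $\sigma(l)\ge\lfloor l/6\rfloor\ge2$ there. So $\sum_IV_4\ge2>|H_4^\infty|$ and $U_4$ follows. The case $m=4$ is the table in Section 3.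

**The case $n=5$, $m\ge5$.** Here $\kappa=\frac{F_{m+3}-11}2$ and $y=5$. On the window $l\le C_4$, so $V_5(l)=\sum_{j\ge0}V_4(l-5j)\ge0$ by (7) and $Z_4$. Moreover
$$V_5(l)\ge1\quad\text{for } 2\le l\le C_4 :\tag{10}$$
choose $j$ with $l-5j\in\{2,\dots,6\}$; there $V_4=\sigma\ge1$, since $6<8\le F_{m+1}$. If $5\nmid m$, then $H_5^\infty=0$ and $U_5$ follows. If $5\mid m$, then $|H_5^\infty|\le\frac{2\cot(\pi/10)}5<2$, so $|H_5^\infty|\le1$. For $m\ge10$, $\kappa\ge\frac{233-11}2=111$, so every $l$ in the window is $>100$, each $V_5(l)\ge1$, and $U_5$ follows. For $m=5$: $N_5=119$, $\kappa=5$, $C_4=8$, $s$ is an integer, and $t\in\{-2,-1,0,1,2\}$. The corresponding sets $I$ are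
$$\{3\},\quad\{2,3,4\},\quad\{1,\dots,5\},\quad\{5,6\},\quad\{4,5,6,7\},$$
each with $\sum_IV_5\ge1$ by (10). So $U_5$ holds for all $m\ge5$.

For larger $n$ the error $\eta_n$ can be large, and we need lower bounds for $V_n$ on the window. By (7) a value $V_n(l)$ with $l\le C_{n-1}$ is a sum of values of $V_{n-1}$, so it suffices to know that $V_{n-1}$ is large on $(C_{n-2},C_{n-1}]$, just below its own center. That is a question about $V_{n-1}$ beyond the reach of (7), and we treat it by a second reflection, this time of $Y$.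

## 9. Two kinds of steps for $Y_n$

Let
$$Q_n=\frac{C_{n-1}-C_{n-2}}{F_n}=\frac{F_{m+n-3}-F_{n-1}}{2F_n},\qquad\beta_n=\min\{V_n(l):l\in\mathbb Z,\ C_{n-1}<l\le C_n\}.$$
For $m\ge5$ and $n\ge5$ we have $F_{m+n-3}\ge F_{n+2}=F_{n-1}+2F_n$, hence
$$Q_n\ge1 .\tag{11}$$
So for $n\ge4$ the interval in the definition of $\beta_n$ has length $Q_{n+1}F_{n+1}\ge1$ and contains an integer.

**Lemma 5.** Let $m\ge5$, $n\ge5$; assume $Z_{n-1}$, $Z_{n-2}$ and $\beta_{n-1}\ge0$. Then $V_n(l)\ge0$ for $l\le C_{n-1}$, and $\beta_n\ge Q_n\beta_{n-1}-2\nu_n$.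

*Proof.* The first claim is (7). Let $k=C_n-s$ be an integer with $C_{n-1}<k\le C_n$, so $s\ge0$. Put
$$a=F_{m+n-2},\qquad\lambda=C_n-a,\qquad 2e=\deg Y_n=\delta_n-a=\delta_{n-1}-F_n,$$
so $e=C_{n-1}-\frac{F_n}2$ and $2\lambda+a=\delta_n-a=2e$.

**Step 1: reflection.** We move $k$ to a small index. For $Y_n$ we have $p-t=-1$ in Lemma 1, so $Y_n(k)+Y_n(2e-k)=Y_n^\infty(k)$. Here $2e-k=\lambda+s$ and $k-a=\lambda-s$. With (3),
$$V_n(k)=Y_n(k)-Y_n(k-a)=Y_n^\infty(k)-Y_n(\lambda+s)-Y_n(\lambda-s).\tag{12}$$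
So we need an upper bound for $Y_n(\lambda+s)+Y_n(\lambda-s)$. For indices $l_+,l_-$ with $l_++l_-=2e$ the sum $Y_n(l_+)+Y_n(l_-)=Y_n^\infty(l_+)$ is known. The plan is to raise $\lambda+s$ and $\lambda-s$, whose sum is $2e-a$, to such a pair.

**Step 2: the steps available.** We list moves along which $Y_n$ does not decrease.

* (a) $Y_n(l)-Y_n(l-F_n)=V_{n-1}(l)\ge0$ for $l\le C_{n-1}$, by (3) and $Z_{n-1}$.
* (b) $Y_n(l)-Y_n(l-F_{n-1})=\sum_{j\ge0}V_{n-2}(l-jF_n)\ge0$ for $l\le C_{n-2}$, by (4), $C_{n-2}<F_{m+n-3}$ (see (6)) and $Z_{n-2}$.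

The total amount to be gained is $a$. Steps (a) alone change the sum by multiples of $F_n$, and in general $a$ is not one. But (F1) gives
$$a=F_{m-1}F_n+F_{m-2}F_{n-1},$$
so exactly $F_{m-2}$ steps (b) repair the residue.

**Step 3: the (b)-steps.** We show that the two points together can make exactly $F_{m-2}$ steps of length $F_{n-1}$ with all targets $\le C_{n-2}$. Let $W=C_{n-2}-\lambda$. Since $2(C_n-C_{n-2})=F_{m+n-1}-F_{n+1}$,
$$2W=2F_{m+n-2}-F_{m+n-1}+F_{n+1}=F_{m+n-4}+F_{n+1},\qquad 2W-2F_{n-1}=F_{m+n-4}+F_{n-2},$$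
and $F_{m+n-4}=F_{m-2}F_{n-1}+F_{m-3}F_{n-2}\ge F_{m-2}F_{n-1}$.

If $s\le W$, the point $\lambda+s$ can make $\lfloor\frac{W-s}{F_{n-1}}\rfloor$ steps and $\lambda-s$ can make $\lfloor\frac{W+s}{F_{n-1}}\rfloor$ steps with targets $\le\lambda+W=C_{n-2}$. Together this exceeds $\frac{2W}{F_{n-1}}-2=\frac{F_{m+n-4}+F_{n-2}}{F_{n-1}}>F_{m-2}$, so exactly $F_{m-2}$ steps can be made. If $s>W$, apply all steps to $\lambda-s$; the last target is $\lambda-s+F_{m-2}F_{n-1}\le\lambda-s+2W<\lambda+W$. Call the resulting points $p_+$ (from $\lambda+s$) and $p_-$ (from $\lambda-s$). Then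
$$p_++p_-=2\lambda+F_{m-2}F_{n-1}=2e-F_{m-1}F_n .$$

**Step 4: the (a)-steps.** We raise $p_\pm$ to a pair with sum $2e$. First we check that $p_\pm\le C_{n-1}-F_n$. By (11), $C_{n-2}\le C_{n-1}-F_n$. From $k>C_{n-1}$ we have $s<C_n-C_{n-1}$, so
$$\lambda+s<\lambda+C_n-C_{n-1}=2e-C_{n-1}=C_{n-1}-F_n .$$
If $s\le W$, both $p_\pm\le C_{n-2}$. If $s>W$, then $p_+=\lambda+s$ and $p_-\le C_{n-2}$. So in all cases $p_\pm\le C_{n-1}-F_n=e-\frac{F_n}2$.

Let $l_+$ be the representative of $p_+$ modulo $F_n$ in $(e-\frac{F_n}2,e+\frac{F_n}2]$ and $l_-=2e-l_+\in[e-\frac{F_n}2,e+\frac{F_n}2)$. Since $p_++p_-\equiv2e\pmod{F_n}$, $l_-\equiv p_-\pmod{F_n}$. Also $l_\pm\ge p_\pm$ and $l_\pm\le e+\frac{F_n}2=C_{n-1}$. So (a)-steps lead from $p_\pm$ to $l_\pm$. Let $S$ be the sum of $V_{n-1}(l)$ over the targets $l$ of all these (a)-steps; all its terms are $\ge0$. By (12), Step 3 and Lemma 1,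
$$V_n(k)\ge Y_n^\infty(k)-Y_n(p_+)-Y_n(p_-)=Y_n^\infty(k)-Y_n(l_+)-Y_n(l_-)+S=Y_n^\infty(k)-Y_n^\infty(l_+)+S\ge S-2\nu_n,$$
the last step by Lemma 3, in which $\mu_n$ cancels.

**Step 5: counting targets in $(C_{n-2},C_{n-1}]$.** Each such target contributes at least $\beta_{n-1}\ge0$ to $S$, so it remains to find $Q_n$ of them. Note $l_\pm\ge C_{n-1}-F_n\ge C_{n-2}$. If a chain of (a)-steps from $p$ to $l$ starts at $p\le C_{n-2}$, all points $l-iF_n>C_{n-2}$, $i\ge0$, are targets, and there are at least $\frac{l-C_{n-2}}{F_n}$ of them.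

If $s\le W$, both chains start at or below $C_{n-2}$, and the number of targets is at least $\frac{l_++l_--2C_{n-2}}{F_n}=\frac{2C_{n-1}-F_n-2C_{n-2}}{F_n}=2Q_n-1\ge Q_n$. If $s>W$, then $l_+$ itself is a target, since $p_+=\lambda+s<C_{n-1}-F_n<l_+$, and $l_+>C_{n-2}$; the other chain starts at $p_-\le C_{n-2}$ and gives at least $\frac{l_--C_{n-2}}{F_n}\ge\frac{C_{n-1}-F_n-C_{n-2}}{F_n}=Q_n-1$. In all cases there are at least $Q_n$ targets, so $S\ge Q_n\beta_{n-1}$. $\square$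

Example: $m=7$, $n=6$, $k=90$. Here $a=89=8\cdot8+5\cdot5$, $C_6=90.5$, $C_5=50$, $C_4=25$, $\lambda=1.5$, $e=46$, $s=\frac12$, and the two points are $2$ and $1$. Five steps of length $5$ with targets $\le25$ can lead to $p_+=17$, $p_-=11$, with sum $28=92-64$. Steps of length $8$ lead to $l_+=49$, $l_-=43$, with sum $92=2e$. The targets above $25$ are $33,41,49$ and $27,35,43$: six of them, and $2Q_6-1=5.25$.

## 10. The series $V_5$: the start of the recursion ($m\ge6$)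

Let $m\ge6$, $a=F_{m+1}$, $b=F_{m+2}$, and let $\rho(k)$ be the coefficients of $B(q)=\frac1{(1-q^2)(1-q^3)(1-q^5)}$. For $l\le C_4$, $V_5(l)\ge0$ by (7) and $Z_4$. Next, $V_5=(1-q^a)(1-q^b)(1-q^{a+b})B$ and
$$(1-q^a)(1-q^b)(1-q^{a+b})=1-q^a-q^b+q^{2a+b}+q^{a+2b}-q^{2a+2b}.$$
Since $C_5=a+b-5$, we get
$$V_5(k)=\rho(k)-\rho(k-a)-\rho(k-b)\qquad(k\le C_5).\tag{13}$$

**Claim.** With $K=k+5$, for all integers $k\ge-9$: $\rho(k)=\frac{K^2}{60}-\frac{19}{360}+\omega(k)$ with $|\omega(k)|<\frac34$.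

*Proof.* $B$ vanishes at $\infty$, so it is the sum of its principal parts, and there is a quasi-polynomial $f$ with $\rho(k)=f(k)$ for $k\ge0$. As in Lemma 1 (and likewise for poles of higher order: $(1-q/\zeta)^{-h}$ has coefficients $\binom{k+h-1}{h-1}\zeta^{-k}$ at $0$ and minus the same expression, for $k\le-1$, at $\infty$), the expansion of $B$ at $\infty$ has $q^k$-coefficient $-f(k)$ for $k\le-1$. That expansion starts with $q^{-10}$; hence $f(k)=0=\rho(k)$ for $-9\le k\le-1$. So $\rho=f$ for all $k\ge-9$, and we compute $f$ pole by pole.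

The pole at $q=1$ contributes $-\operatorname{Res}_{q=1}q^{-k-1}B(q)\,dq$. (For $k\ge0$ this follows from the residue theorem applied to $q^{-k-1}$ times the principal part, which has no residue at $\infty$; both sides are polynomials in $k$.) Substituting $q=e^{-x}$, this equals
$$\operatorname{Res}_{x=0}\frac{e^{kx}\,dx}{\prod_{d\in\{2,3,5\}}(1-e^{-dx})}=\operatorname{Res}_{x=0}\frac{e^{Kx}\,dx}{\prod_d2\sinh(dx/2)} .$$
Since $\frac1{2\sinh(dx/2)}=\frac1{dx}\bigl(1-\frac{d^2x^2}{24}+\cdots\bigr)$, it is $\frac1{30}\bigl(\frac{K^2}2-\frac{4+9+25}{24}\bigr)=\frac{K^2}{60}-\frac{19}{360}$.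

All other poles are simple, and their contributions are at most the sums of $|A_\zeta|$. At $-1$: $|A|=\frac1{2\cdot2\cdot2}=\frac18$. At a primitive cube root of unity: $|A|=\frac1{3|1-\zeta^2||1-\zeta^5|}=\frac1{3\cdot3}$, in total $\frac29$. At the primitive fifth roots: $|A_\zeta|=\frac1{5|1-\zeta^2||1-\zeta^3|}=\frac1{5|1-\zeta^2|^2}$, in total $\frac15\cdot\frac{24}{12}=\frac25$ by (8). And $\frac18+\frac29+\frac25<\frac34$. $\square$

Now let $C_4<k\le C_5$, that is $\frac{a+b+5}2<K\le a+b$. Then $k-a>\frac{b-a-5}2=\frac{F_m-5}2>0$, so the Claim applies to $\rho(k)$ and $\rho(k-a)$.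

* If $K\le b+4$, then $\rho(k-b)=0$, and by (13) and the Claim (the constants cancel, and $2K>a+b+5$)
$$V_5(k)\ge\frac{K^2-(K-a)^2}{60}-\frac32=\frac{a(2K-a)}{60}-\frac32\ge\frac{ab}{60}+\frac a{12}-\frac32 .$$
* If $K>b+4$, then $k-b\ge0$ and $0\le a+b-K<a$, and (dropping the positive constant $\frac{19}{360}$)
$$V_5(k)\ge\frac{K^2-(K-a)^2-(K-b)^2}{60}-\frac94=\frac{2ab-(a+b-K)^2}{60}-\frac94\ge\frac{a(2b-a)}{60}-\frac94=\frac{ab}{60}+\frac{a(b-a)}{60}-\frac94 .$$

For $m\ge7$ we have $a\ge21$, $b-a\ge13$, so $\frac a{12}\ge1.75>\frac32$ and $\frac{a(b-a)}{60}\ge4.55>\frac94$. Both bounds are $\ge\frac{ab}{60}$, hence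
$$\beta_5\ge b_5:=\frac{F_{m+1}F_{m+2}}{60}\qquad(m\ge7).\tag{14}$$

For $m=6$: $a=13$, $b=21$, $C_4=14.5$, $C_5=29$. The recursion $\rho(k)=\sigma(k)+\rho(k-5)$ gives for $\rho(0),\dots,\rho(29)$ the values
$$1,0,1,1,1,2,2,2,3,3,4,4,5,5,6,7,7,8,9,9,11,11,12,13,14,15,16,17,18,19,$$
and (13) gives $V_5(15),\dots,V_5(29)=6,6,7,7,7,9,7,9,8,9,9,9,9,9,9$. So $\beta_5=6$.

In particular $Z_5$ holds for all $m\ge6$.

## 11. Growth of $\beta_n$ for $6\le n\le m-1$

Let $m\ge7$, $x=F_m\ge13$, and for $n\ge6$ put $b_n=\frac12Q_nb_{n-1}$, starting from $b_5$ in (14). The aim is $\beta_n\ge b_n$: in Lemma 5 half of the factor $Q_n$ is given up to pay for $2\nu_n$.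

**Step 1: ratios.** Everything is to be measured in powers of $x$. By (F3), $\frac8{13}\le\frac{F_{m-1}}{F_m}\le\frac{13}{21}$ for $m\ge7$. So $\frac{F_{m+1}}{F_m}\in[\frac{21}{13},\frac{34}{21}]$, $F_{m-2}=F_m-F_{m-1}\ge\frac8{21}x$ and $F_{m-3}=2F_{m-1}-F_m\ge\frac3{13}x$.

**Step 2: lower bounds for $Q_n$ and $b_n$.** By (F1), $F_{m+n-3}=F_{m-2}F_n+F_{m-3}F_{n-1}$, and by (F3), $F_{n-1}\ge\frac35F_n$ for $n\ge5$. Hence for $n\ge5$
$$Q_n=\frac{F_{m-2}F_n+(F_{m-3}-1)F_{n-1}}{2F_n}\ge\tfrac12\bigl(F_{m-2}+0.6(F_{m-3}-1)\bigr)\ge3.1,\tag{15}$$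
where the value $3.1$ is attained at $m=7$ and the expression increases with $m$. Using $1\le x/13$,
$$\tfrac12Q_n\ge\tfrac14\Bigl(\tfrac8{21}+\tfrac35\cdot\tfrac2{13}\Bigr)x\ge g:=0.118\,x .$$
Also $b_5\ge\frac1{60}\cdot\frac{21}{13}\cdot\frac{34}{13}x^2\ge0.0703\,x^2$. Thus
$$b_n\ge0.0703\,x^2g^{\,n-5}\qquad(n\ge5).\tag{16}$$

**Step 3: tools for upper bounds.** For $k\ge3$, (F1) and (F3) give
$$\frac{F_{m+k}}{F_k}=F_{m+1}+F_m\frac{F_{k-1}}{F_k}\le\theta:=F_{m+1}+\tfrac23F_m\le2.29\,x .$$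
For $p,q\ge3$, $F_{q+1}\ge\frac32F_q$ and $F_{p-1}\ge\frac12F_p$, so $F_{p+q}=F_pF_{q+1}+F_{p-1}F_q\ge2F_pF_q$, and by iteration
$$F_{n'r}\ge2^{n'-1}F_r^{n'}\qquad(r\ge3).\tag{17}$$
Put $G=0.5725\,x\ge\theta/4$. Then $G\ge7.4$ and $G\le4.86\,g$.

**Step 4: an upper bound for $\nu_n$, $6\le n\le m-1$.** We bound the $T_r$ of Lemma 3, using $F_{(m'+i)r}\le F_{m+ir}\le\theta F_{ir}$.

If $n'\ge2$, then by (17)
$$T_r\le\frac{F_r^2\,\theta^{n'-1}}{3\cdot2^{n'-1}F_r^{n'}}=\frac\theta6\Bigl(\frac\theta{2F_r}\Bigr)^{n'-2}\le0.382\,x\,G^{n'-2}$$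
as $F_r\ge2$. Here $3\le r\le n/2$, so there are at most $\lfloor n/2\rfloor-2$ such $r$, and $n'\le\lfloor n/3\rfloor$.

If $n'=1$, then $n-r=\gamma\le2$ and $T_r=\frac{F_r^2-1}{3F_r}<\frac{F_r}3$. The sum over such $r$ is at most $\frac13(F_n+F_{n-1}+F_{n-2})=\frac23F_n\le\frac23F_{m-1}\le0.413\,x$.

So
$$\nu_n\le x\Bigl(0.413+0.382\bigl(\lfloor n/2\rfloor-2\bigr)G^{\lfloor n/3\rfloor-2}\Bigr).\tag{18}$$

**Lemma 6.** For $m\ge7$, $6\le n\le m-1$: $\nu_n\le\frac12b_n$.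

*Proof.* First $m=7$, $n=6$. Among $r=3,4,5,6$ the sums $(7\bmod r)+(6\bmod r)$ are $1,5,3,1$, so $r=3$ and $r=6$ are admissible. $T_3=\frac3{24}\cdot\frac{34}2=2.125$ and $T_6=\frac{63}{24}=2.625$, so $\nu_6=4.75$. And $b_6=\frac12\cdot\frac{50}{16}\cdot\frac{21\cdot34}{60}>18$.

Otherwise $m\ge8$, $x\ge21$, $g\ge2.47$, and by (16) $\frac{b_n}{2x}\ge0.0351\,x\,g^{n-5}$.

* $n=6,7$: by (18), $\nu_n/x\le0.413+0.382=0.795$, while $0.0351\,xg\ge1.8$ and $g>1$.
* $n=8$: $m\ge9$, $x\ge34$, $g\ge4.01$; $\nu_n/x\le0.413+0.764\le1.18$, while $0.0351\cdot34\cdot4^3>70$.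
* $n\ge9$: $m\ge10$, $x\ge55$, $g\ge6.49$, so $G\le4.86g\le g^2$. With $\lfloor n/2\rfloor\le n/2$ and $\lfloor n/3\rfloor\le n/3$, (18) gives $\nu_n/x\le0.413+0.382\bigl(\frac n2-2\bigr)g^{2n/3-4}\le(0.413+0.191n)\,g^{2n/3-4}$, and $\frac{b_n}{2x}\ge1.93\,g^{n-5}$. So it suffices that $0.413+0.191n\le1.93\cdot6.49^{\,n/3-1}$. At $n=9$ the left side is $<2.2$ and the right side is $>80$. Increasing $n$ by $1$ multiplies the right side by $6.49^{1/3}>1.8$ and the left side by less than $1.2$. $\square$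

**Step 5: the induction.** We now collect $Z_n$ and $\beta_n\ge b_n$. Start from $Z_4$, $Z_5$ and $\beta_5\ge b_5>0$. If $6\le n\le m-1$ and $Z_{n-1},Z_{n-2}$, $\beta_{n-1}\ge b_{n-1}$ hold, then Lemmas 5 and 6 give
$$\beta_n\ge Q_nb_{n-1}-2\nu_n=2b_n-2\nu_n\ge b_n>0,$$
and $V_n\ge0$ also for $l\le C_{n-1}$, so $Z_n$ holds. Together with Section 10:
$$\text{for } m\ge7,\ 5\le n\le m-1:\ Z_n\text{ holds and }\beta_n\ge b_n;\qquad\text{for } m=6:\ Z_5\text{ holds and }\beta_5=6 .\tag{19}$$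

## 12. $U_n$ for $m\ge n\ge6$, and the end of the proof of Theorem 1

Fix $m\ge6$ and induct on $n$, $6\le n\le m$, starting from $U_5$ (Section 8). Assume $U_{n-1}$. By (19), $Z_{n-1}$ holds. We verify the hypotheses of Lemma 4 on the window by showing $V_n(l)>|H_n^\infty|$ there.

**Step 1: $V_n$ on the window in terms of $\beta_{n-1}$.** Let $l\in(\kappa-F_n,\kappa+\frac12F_n]$ be an integer. By (9), $C_{n-1}-\frac12-\frac32F_n<l\le C_{n-1}-\frac12$. By (7) and $Z_{n-1}$,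
$$V_n(l)\ge h\,\beta_{n-1},$$
where $h$ is the number of $j\ge0$ with $l-jF_n>C_{n-2}$ (such an index lies in $(C_{n-2},C_{n-1}]$). And $h\ge\frac{l-C_{n-2}}{F_n}>Q_n-\frac32-\frac1{2F_n}$.

**Step 2: the case $m=n=6$.** This case is too small for the general estimates. $\kappa=\frac{89-21-21+2}2=24.5$, so $17\le l\le28$. As $C_4=14.5$, $h\ge1$ and $V_6(l)\ge\beta_5=6$. In Lemma 2, $r=3$ and $r=6$ occur, and
$$\eta_6=\frac{2\cot(\pi/4)}8\cdot\frac{34}2+\frac{2\cot(\pi/16)}8<4.25+1.26<6 .$$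
So $V_6(l)>|H_6^\infty|$ on the window, and $U_6$ holds by Lemma 4.

**Step 3: the case $m\ge7$.** We compare $2b_{n-1}$ with $\eta_n$. By (15), $h>3.1-1.5-\frac1{16}>1$, so $h\ge2$, and by (19) and (16)
$$V_n(l)\ge2b_{n-1}\ge0.1406\,x^2g^{n-6},\qquad g\ge0.118\cdot13>1.5 .$$
In Lemma 2, with $n'=n/r$, the $r$-term is by Step 3 of Section 11 and (17) at most
$$\frac4\pi\,\frac{F_r}{F_n}\,\theta^{n'-1}\le\frac4\pi\Bigl(\frac\theta{2F_r}\Bigr)^{n'-1}\le\frac4\pi G^{n'-1}.$$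
The values $n'\le\lfloor n/3\rfloor$ are distinct for distinct $r$, and $G\ge7.4$, so summing a geometric series
$$\eta_n\le\frac4\pi\,G^{\lfloor n/3\rfloor-1}\frac G{G-1}\le1.5\,G^{\lfloor n/3\rfloor-1}.$$

* $6\le n\le8$: $\eta_n\le1.5\,G<0.86\,x<0.1406\cdot13\,x\le2b_{n-1}$.
* $n\ge9$: then $m\ge9$, $x\ge34$, $g\ge4.01$, $G\le4.86g\le g^3$. So
$$\eta_n\le1.5\,G^{n/3-1}=1.5\,G^2\,G^{(n-9)/3}\le1.5\,G^2g^{n-9}\le0.4917\,x^2g^{n-9}<0.1406\cdot64\,x^2g^{n-9}\le2b_{n-1},$$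
where the last step uses $g^3\ge64$.

So $V_n(l)>|H_n^\infty|$ on the whole window. Since $I\ne\emptyset$, Lemma 4 gives $U_n$. Together with Sections 3 and 8, $U_n$ holds for all $m\ge n\ge1$. This proves Theorem 1. $\blacksquare$

## 13. Strict increase up to the middle: proof of Theorem 2

We decide when $D_n(k)\ge1$ for all integers $0\le k\le N_n/2$ (for $k=0$ this is $c_0=1$). Put $k=\frac{N_n+1}2-s$, so $s\ge\frac12$. First, let $n\ge4$ and $(m,n)\ne(4,4)$; we show strictness.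

**Step 1: small $k$, that is $s>(c+y)/2$.** Here direct induction gives a positive term. By Lemma 4(i), $D_n(k)\ge D_{n-1}(k')$, where $k'\equiv k\pmod{F_n}$ and $0\le k'<F_n<F_{m+1}$. The numerator of $D_{n-1}$ is not felt at $k'$, so $D_{n-1}(k')$ is the number of partitions of $k'$ into parts from $F_2,\dots,F_{n-1}$. One of these parts is $1$, so the number is $\ge1$.

**Step 2: the middle range, $s\le(c+y)/2$.** We go through Lemma 4(ii) again and look for a strict inequality.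

* $n\ge6$: Section 12 shows $V_n(l)>|H_n^\infty|$ on the window, so $D_n(k)>0$.
* $n=5$, $5\nmid m$ (so $m\ge6$): $H_5^\infty=0$, and all $l$ in the window are $>\kappa-5\ge6.5$, so $V_5(l)\ge1$ by (10) and $D_5(k)\ge1$.
* $n=5$, $5\mid m$, $m\ge10$: every $l$ in the window is $>100$. With $l'\in\{2,\dots,6\}$, $l'\equiv l\pmod5$, (7) gives $V_5(l)\ge V_4(l')+V_4(l'+5)\ge2$, as $V_4=\sigma\ge1$ at both places ($l'+5\le11<F_{m+1}$). And $|H_5^\infty|\le1$.
* $m=n=5$: $F_{m+1}=8$, so $V_5(l)=\rho(l)$ for $l\le7$, with $\rho(1),\dots,\rho(7)=0,1,1,1,2,2,2$. For $t=-1,0,1,2$ the sums $\sum_IV_5$ over the sets in Section 8 are $3,5,4,7$, all $>1\ge|H_5^\infty|$. For $t=-2$ the sum is $\rho(3)=1$. But then $j\ge1$, and in Step 4 of the proof of Lemma 4 the inequality $H_5(\kappa+s)\ge H_5(\kappa+t)$ was obtained from $j\ge1$ steps, the first of which has target $\kappa+t+5=8$ and gain $D_4(8)$. For $m=5$ this is $D_4(8)=P(8)-P(0)=10-1=9$, because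 the smallest numerator exponent is $F_6=8$ and the next is $13$. So $D_5(k)\ge9+1-1>0$.
* $n=4$, $4\mid m$, $m\ge8$: $V_4(l)=\sigma(l)\ge2>1\ge|H_4^\infty|$ on the window.
* $n=4$, $4\nmid m$ (so $m\ge5$): $H_4^\infty=0$, and $\sigma(l)\ge1$ for $l=0$ and for $l\ge2$. If $m\ge7$, then $\kappa\ge7.5$ and all $l$ in the window are $>4$. If $m=6$, then $\kappa=3.5$ and $I=\{2,3\},\{4\},\{3,4,5\}$ for $t=-\frac12,\frac12,\frac32$. If $m=5$, then $\kappa=1$ and $I=\{0\},\{-1,0,1\},\{1,2\}$ for $t=-1,0,1$. All sums $\sum_I\sigma$ are $\ge1$.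

It remains to treat the other pairs.

**Step 3: $(m,n)=(4,4)$ is not strict.** By the table in Section 3, $D_4(20)=0$ and $N_4/2=20$.

**Step 4: $n=3$, $m\ge3$, is never strict.** We exhibit a zero of $D_3$, in the notation of Section 3, where $N_3/2=c-2$. If $c$ is odd, $D_3(c-2)=Q(c-2)=0$, since $\deg Q=c-3$. If $c$ is even, $a\ge3$ is odd, and $k=c-3=a+b-3$ is odd with $k\ge b>a$. So $\tau(k)=\frac{a-1}2$, while $\tau(k-b)=\tau(a-3)=\frac{a-3}2+1=\frac{a-1}2$, and $D_3(k)=0$. (For $m=3$ this is the pair $7,7$ at indices $4,5$ in Section 1.)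

**Step 5: $n=2$, $m\ge2$.** The coefficients of $[F_{m+1}]_q[F_{m+2}]_q$, where $F_{m+1}<F_{m+2}$, increase strictly exactly up to index $F_{m+1}-1$. So strictness means $\lfloor N/2\rfloor\le F_{m+1}-1$, with $\lfloor N/2\rfloor=\lfloor F_{m+3}/2\rfloor-1$. Since $F_{m+3}=2F_{m+1}+F_m$, this says $\lfloor F_m/2\rfloor\le0$, that is $F_m=1$, that is $m=2$.

**Step 6: $n=1$.** All coefficients of $[F_{m+1}]_q$ are $1$, so strictness means $\lfloor N/2\rfloor=0$ with $N=F_{m+1}-1$, that is $F_{m+1}\le2$, that is $m\le2$.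

So for $n\le3$ exactly $(1,1),(2,1),(2,2)$ are strict, and for $n\ge4$ exactly the pairs other than $(4,4)$. This proves Theorem 2. $\blacksquare$
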